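# Regular elements and local integrals of motion of deformed WZNW models

## 1. The operator $\partial_z+A(z)+x/t$ and an action of $t\mathfrak g[t]$

Let $\mathfrak g$ be a simple complex Lie algebra of rank $\ell$, with Cartan subalgebra $\mathfrak h$, roots $\Delta$, maximal root $\theta$ and dual Coxeter number $h^\vee$. The invariant form is normalized by $(\theta,\theta)=2$, so the Casimir element acts on $\mathfrak g$ by $2h^\vee$. Put $\mathfrak g_\perp=\bigoplus_{\alpha\in\Delta}\mathfrak g_\alpha$, choose root vectors $e_\alpha$, and let $e^\alpha$ be the dual basis of $\mathfrak g_\perp$, so $(e_\alpha,e^\beta)=\delta_{\alpha\beta}$. Fix $0\ne x\in\mathfrak h$. It is *regular* if $\alpha(x)\ne0$ for every root $\alpha$; equivalently, $\operatorname{ad}x$ is invertible on $\mathfrak g_\perp$; equivalently, the centralizer of $x$ is $\mathfrak h$.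

Let $\mathcal P=\mathbb C[e_\alpha^{(m)}]_{\alpha\in\Delta,\,m\ge0}$, graded by $\deg e_\alpha^{(m)}=m+1$, with the derivation $\partial e_\alpha^{(m)}=e_\alpha^{(m+1)}$. We view $\mathcal P$ as the polynomial functions of the Taylor coefficients of a series $A(z)\in\mathfrak g_\perp[[z]]$: put
$$A(z)=\sum_{m\ge0}A^{(m)}\frac{z^m}{m!},\qquad A^{(m)}=\sum_\alpha e_\alpha^{(m)}\otimes e^\alpha,\qquad A=A^{(0)} .$$
For $a\in\mathfrak g$ write $a^{(m)}=(a,A^{(m)})\in\mathcal P$; this is consistent for $a=e_\alpha$, and it is $0$ for $a\in\mathfrak h$. For a $\mathfrak g$-module $E$ let $D=\partial+A$ act on $\mathcal P\otimes E$ by $D(P\otimes e)=\partial P\otimes e+\sum_\alpha e_\alpha P\otimes e^\alpha e$; for $E=\mathfrak g$ this is $\partial+\operatorname{ad}A$.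

Let $\mathfrak n=t\mathfrak g[t]$. For a Laurent polynomial $f$ in $t$, let $f_n$ be the coefficient of $t^n$, and let $f_+$, $f_{\le0}$ be the parts with positive, respectively nonpositive, powers of $t$. Here is the construction. Put
$$L=\partial_z+A(z)+x/t .$$
For $\xi\in\mathfrak n$ let $\varepsilon^\xi=\varepsilon^\xi(z,t)$ be the unique power series in $z$, with coefficients in $\mathcal P\otimes\mathfrak g[t,t^{-1}]$, such that
$$[L,\varepsilon^\xi]=0,\qquad \varepsilon^\xi|_{z=0}=\xi. $$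
(The equation is $\partial_z\varepsilon=-[A(z)+x/t,\varepsilon]$, which determines the coefficients recursively.) Let $\rho(\xi)$ be the derivation of $\mathcal P$ with
$$\rho(\xi)A(z)=[x,\varepsilon^\xi_1(z)]. \tag{1.1}$$
The right side lies in $\mathfrak g_\perp$ because $x\in\mathfrak h$. The coefficient of $t^n$ in $[L,\varepsilon]=0$ reads $\partial_z\varepsilon_n+[A,\varepsilon_n]+[x,\varepsilon_{n+1}]=0$. Hence $[L,\varepsilon_+]$ has only a $t^0$-term, equal to $[x,\varepsilon_1]$, and (1.1) says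
$$\rho(\xi)L=[L,\varepsilon^\xi_+]. \tag{1.2}$$

**Proposition 1.1.** $[\rho(\xi),\rho(\eta)]=\rho([\xi,\eta])$ for $\xi,\eta\in\mathfrak n$.

**Proof.** Let $\varepsilon=\varepsilon^\xi$, $\zeta=\varepsilon^\eta$, and let $\rho(\xi)$ act on coefficients. Apply $\rho(\xi)$ to $[L,\zeta]=0$. By (1.2) and the Jacobi identity, $[[L,\varepsilon_+],\zeta]=[L,[\varepsilon_+,\zeta]]$, so $[L,\rho(\xi)\zeta+[\varepsilon_+,\zeta]]=0$. At $z=0$ the argument equals $[\xi,\eta]$, because $\zeta|_{z=0}=\eta$ is constant and $\varepsilon_+|_{z=0}=\xi$. By uniqueness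
$$\rho(\xi)\zeta=\varepsilon^{[\xi,\eta]}-[\varepsilon_+,\zeta],\qquad \rho(\eta)\varepsilon=-\varepsilon^{[\xi,\eta]}+[\varepsilon,\zeta_+].$$
Therefore $[\rho(\xi),\rho(\eta)]A(z)=[x,(2\varepsilon^{[\xi,\eta]}-[\varepsilon_+,\zeta]-[\varepsilon,\zeta_+])_1]$. Splitting each series into its $+$ and $\le0$ parts,
$$[\varepsilon_+,\zeta]+[\varepsilon,\zeta_+]=[\varepsilon,\zeta]+[\varepsilon_+,\zeta_+]-[\varepsilon_{\le0},\zeta_{\le0}].$$
Here $[\varepsilon,\zeta]=\varepsilon^{[\xi,\eta]}$ (it commutes with $L$ and has the right value at $z=0$). The second bracket has only powers $\ge2$ of $t$ and the third only powers $\le0$, so neither has a $t^1$-term. What remains is $[x,\varepsilon_1^{[\xi,\eta]}]=\rho([\xi,\eta])A(z)$. $\square$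

**Lemma 1.2.** (a) $\rho(bt^n)$ lowers the degree of $\mathcal P$ by $n$. (b) $\rho(bt)a^{(m)}=(D^m[a,x],b)$; in particular $\rho(bt)A=[x,b]$ and $\rho(bt)A'=-[x,[A,b]]$, where $A'=A^{(1)}$. (c) $\rho(bt^n)A^{(m)}=0$ for $m<n-1$ and $\rho(bt^n)A^{(n-1)}=[x,(-\operatorname{ad}x)^{n-1}b]$.

**Proof.** (a) Give $z$ and $t$ degree $-1$. Then every term of $L$ has degree $1$, $\varepsilon^{bt^n}$ is homogeneous of degree $-n$, and $\varepsilon_1$ has degree $1-n$, while $A(z)$ has degree $1$.

(b) For $\xi=bt$ we have $\varepsilon_n=0$ for $n\ge2$, and $\varepsilon_1=b(z)$ solves $\partial_zb(z)=-[A(z),b(z)]$, $b(0)=b$. For any $c(z)$, invariance of the form gives $\partial_z(c,b(z))=(\partial_zc+[A,c],b(z))$. Hence $\rho(bt)a^{(m)}=\partial_z^m(a,[x,b(z)])|_{z=0}=\partial_z^m([a,x],b(z))|_{z=0}=(D^m[a,x],b)$. The two special cases are $[x,b(0)]$ and $[x,b'(0)]$.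

(c) For $\xi=bt^n$ the recursion $\partial_z\varepsilon_{n-i}=-[A,\varepsilon_{n-i}]-[x,\varepsilon_{n-i+1}]$ with $\varepsilon_{n-i}(0)=0$ for $i\ge1$ gives by induction $\varepsilon_{n-i}=(-\operatorname{ad}x)^ib\,z^i/i!+O(z^{i+1})$. Take $i=n-1$ in (1.1). $\square$

**Lemma 1.3.** $\mathcal P^{\mathfrak n}=\mathbb C$ if and only if $x$ is regular.

**Proof.** If $\alpha(x)=0$, then $[e_\alpha,x]=0$, so $\rho(bt)e_\alpha^{(0)}=0$ for all $b$ by Lemma 1.2(b). Since $\mathfrak gt$ generates $\mathfrak n$, the nonconstant element $e^{(0)}_\alpha$ is invariant. Conversely let $x$ be regular, let $P\in\mathcal P^{\mathfrak n}$ be nonconstant, and let $m$ be maximal such that $P$ depends on $A^{(m)}$. By Lemma 1.2(c),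
$$0=\rho(bt^{m+1})P=\sum_\alpha\frac{\partial P}{\partial e_\alpha^{(m)}}\big(e_\alpha,[x,(-\operatorname{ad}x)^mb]\big).$$
As $b$ varies, $(\operatorname{ad}x)^{m+1}b$ runs over all of $\mathfrak g_\perp$. So all $\partial P/\partial e^{(m)}_\alpha$ vanish, a contradiction. $\square$

**Example.** Let $\mathfrak g=\mathfrak{sl}_2$ with the trace form, $x=h/2$, $A=ue+wf$, so that $u=(f,A)$ and $w=(e,A)$. For $b=\beta e+\gamma f+\kappa h$, Lemma 1.2(b) gives $\rho(bt)u=\beta$, $\rho(bt)w=-\gamma$. From $[A,h]=-2ue+2wf$ we get $\rho(ht)A'=2ue+2wf$, so $\rho(ht)u'=2u$ and $\rho(ht)w'=2w$.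

What is all this for? In the next section a quantum field theory is deformed by a field $\Phi_x(z)$, and one asks for the conserved local integrals. In the classical limit, "$\int P\,dz$ is conserved" will become "the functions $\rho(bt)P$, $b\in\mathfrak g$, together form a total $D$-derivative". So only the generators $\mathfrak gt$ of $\mathfrak n$ appear in the question, but the answer is controlled by the cohomology of all of $\mathfrak n$ with coefficients in $\mathcal P$. Lemma 1.3 already shows the dividing line between regular and non-regular $x$.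

## 2. Local integrals of motion of a deformed WZNW model

**The affine algebra.** Let $\hat{\mathfrak g}$ be the affine Kac–Moody algebra of $\mathfrak g$, with extra simple root $\alpha_0$ (node $0$), and put $a_n=a\otimes t^n$. On modules of level $k$, $[a_m,b_n]=[a,b]_{m+n}+km\,\delta_{m+n,0}(a,b)$. Throughout $\nu$ is a complex parameter and $k=-h^\vee+\nu^{-1}$. "Generic $\nu$" means: outside a countable set. Let $J_\mu$, $J^\mu$ be dual bases of $\mathfrak g$, and $\mathrm{Cas}=\sum_\mu J_\mu J^\mu$. The Sugawara operators satisfy $[L_{-1},a_n]=-na_{n-1}$. On a vector killed by all $a_n$, $n>0$, they act by $L_0=\frac\nu2\mathrm{Cas}$ and $L_{-1}=\nu\sum_\mu (J_\mu)_{-1}(J^\mu)_0$. For a $\mathfrak g$-module $E$ let $M(E)=\mathrm{Ind}\,E$ be the level $k$ module induced from $E$, where $a_nE=0$ for $n>0$. Then $V=M(\mathbb C)$ is the affine vertex algebra with vacuum $|0\rangle$, and $Y(P,z)=\sum P_{(n)}z^{-n-1}$.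

**Fock spaces and local integrals.** $W_\lambda=W^\nu_\lambda$ are the Wakimoto Fock spaces generated by free fields $a_\alpha(z),a^*_\alpha(z)$ ($\alpha\in\Delta_+$) and free bosons $b_1(z),\dots,b_\ell(z)$, with vertex operators $V^\nu_\lambda$. In $W_0$, $a_\alpha$ and $b_i$ have degree $1$, $a^*_\alpha$ has degree $0$, and a derivative raises the degree by $1$. Let $\partial$ be the $z$-derivative and $\overline W_\lambda=W_\lambda/\operatorname{Im}\partial$. The class of $P\in W_0$ in $\overline W_0$ is the *local integral* $\int P(z)\,dz$; it has *spin* $s$ if $P$ is homogeneous of degree $s+1$. For example, $\int b_1\,dz$ has spin $0$, $\int b_1^2\,dz$ has spin $1$, and $\int\partial b_1\,dz=0$. Constants have spin $-1$ and play no role.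

**Screening operators and the deformation.** Let $G_i=G_i^\nu:W_0\to W_{-\alpha_i}$, $1\le i\le\ell$, be the standard screening operators. They commute with $\partial$ and induce $\overline G_i$ on $\overline W_0$. Let $M^*_\lambda$ be the contragredient Verma module over $\mathfrak g$ with highest weight $\lambda$, realized on $\mathbb C[x_\alpha]_{\alpha\in\Delta_+}$, with the right action $e_i^R$ of $e_i$. An element $x$ of the weight-zero subspace $M^*_\theta(0)$ is a polynomial $P_x$ of weight $-\theta$. Put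
$$\Psi_x(z)=P_x(a^*_\alpha(z))V^\nu_{-\alpha_0}(z):W_0\to W_{-\alpha_0}=W_\theta ,\qquad G_0=\int\Psi_x(z)\,dz,$$
$$J_\nu(\mathfrak g)_x=\bigcap_{i=0}^\ell\operatorname{Ker}_{\overline W_0}\overline G_i .$$
These are the local integrals of motion of the WZNW model of level $k$ deformed by $\int\Phi^x_{\mathrm{adj}}(z)dz$, where $\Psi_x$ is the bosonic realization of $\Phi^x_{\mathrm{adj}}$. The space contains $U(\mathfrak h)_{\mathrm{loc}}$, the integrals $\int P\,dz$ with $P$ a differential polynomial in the currents of $\mathfrak h$. We put $J'_\nu(\mathfrak g)_x=J_\nu(\mathfrak g)_x/U(\mathfrak h)_{\mathrm{loc}}$, or equivalently take a graded complement. It is interpreted as the local integrals of motion of the corresponding deformation of the generalized parafermionic (coset by $\mathfrak h$) theory.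

**The assertion to be tested.** It comes from Boris Feigin and Edward Frenkel, "Integrable Hierarchies and Wakimoto Modules", arXiv:math/9902103 (1999): *if $0\ne x\in M^*_\theta(0)$ satisfies $e_i^R\cdot x=0$ for all $i$ whose node is not connected to node $0$, then for generic $\nu$ the space $J'_\nu(\mathfrak g)_x$ has a linear basis consisting of $\ell$ elements of each positive integral spin.*

**Facts used.** The first two are from Feigin–Frenkel, *Affine Kac–Moody algebras and semi-infinite flag manifolds*, CMP 128 (1990), and *Integrals of motion and quantum groups*, LNM 1620.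

- **(F1)** $W_\lambda$ is a $\hat{\mathfrak g}$-module of level $k$; its degree-$0$ part is $M^*_\lambda$, killed by $a_n$, $n>0$. $W_0$ is a vertex algebra containing the currents, and $\partial$ is the Sugawara $L_{-1}$. On $W_\lambda$, $\partial(Pv_\lambda)=(\partial P+\beta_\lambda P)v_\lambda$ with $\beta_\lambda$ a linear combination of the degree-one creation modes of the $b_i$, nonzero for $\lambda\ne0$. For $y\in M^*_\theta$ the fields $\Psi_y(z):W_0\to W_\theta$ satisfy $[a_n,\Psi_y(z)]=z^n\Psi_{a\cdot y}(z)$, $\Psi_y(z)|0\rangle=e^{z\partial}v_y$, $[\partial,\Psi_y(z)]=\partial_z\Psi_y(z)$.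
- **(F2)** The $G_i$, $1\le i\le\ell$, commute with $\hat{\mathfrak g}$, and on degree-$0$ parts they are nonzero multiples of $e_i^R:M^*_0\to M^*_{-\alpha_i}$.
- **(F3)** (Dual BGG complex.) For dominant integral $\lambda$ the complex $0\to V_\lambda\to M^*_\lambda\to\bigoplus_iM^*_{s_i\cdot\lambda}\to\bigoplus_{l(w)=2}M^*_{w\cdot\lambda}\to\cdots$ is exact; its first maps are multiples of $(e_i^R)^{\langle\lambda,\alpha_i^\vee\rangle+1}$.
- **(F4)** (Garland–Lepowsky, Invent. Math. 34 (1976).) As $\mathfrak g$-modules graded by $t$-degree, $H^j(\mathfrak n)\cong\bigoplus_{w\in W^1,\,l(w)=j}L(w\cdot0)$, where $w\cdot0=w\hat\rho-\hat\rho$, the $t$-degree is minus the coefficient of $\alpha_0$ in $w\cdot 0$, and $W^1$ is the set of minimal representatives (reduced words begin with $s_0$).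

Two consequences of (F4). First,
$$H^j(\mathfrak n)^{\mathfrak g}=0\qquad(j\ge1). \tag{2.1}$$
A trivial summand means $w\hat\rho=\hat\rho-c\delta$. Since $|w\hat\rho|^2=|\hat\rho|^2$ and $(\hat\rho,\delta)=h^\vee$, this gives $2ch^\vee=0$, so $c=0$ and $w=1$. Second, for $j=2$ we have $w=s_0s_i$ with $i$ adjacent to $0$ and $w\cdot0=-\alpha_i-(1-\langle\alpha_i,\alpha_0^\vee\rangle)\alpha_0$. Now $\langle\alpha_i,\alpha_0^\vee\rangle=-\langle\alpha_i,\theta^\vee\rangle$ equals $-1$ if $\ell\ge2$ (the root $\theta$ is long and $\alpha_i\neq\theta$) and $-2$ if $\ell=1$. So $H^2(\mathfrak n)$ lies in the single $t$-degree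
$$\mathsf a=2\ \text{ if }\ell\ge2,\qquad \mathsf a=3\ \text{ if }\ell=1. \tag{2.2}$$
If $\ell=1$, the $\mathfrak h$-weight of $-\alpha_1-3\alpha_0$ is $2\theta$, so $H^2(\mathfrak n)$ is the $5$-dimensional irreducible module. If $\ell\ge2$, the part of the cochain complex of $t$-degree $2$ is $(\mathfrak gt^2)^*\to\Lambda^2(\mathfrak gt)^*$, there being no $3$-cochains of $t$-degree $2$. So
$$H^2(\mathfrak n)=X:=X_2^*,\qquad X_2=\ker([\,,\,]:\Lambda^2\mathfrak g\to\mathfrak g)\qquad(\ell\ge2). \tag{2.3}$$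

**The subspace $V_\theta(0)\cong\mathfrak h$.** By (F3), $V_\theta=\bigcap_i\ker(e_i^R)^{\langle\theta,\alpha_i^\vee\rangle+1}\subset M^*_\theta$ is the adjoint representation, and we identify $V_\theta(0)=\mathfrak h$. If node $i$ is not connected to node $0$, then $\langle\theta,\alpha_i^\vee\rangle=0$. Hence *every $x\in V_\theta(0)$ satisfies the hypothesis of the assertion*. In types $A_\ell$ and $C_\ell$ the hypothesis is equivalent to $x\in V_\theta(0)$. Indeed, for $i$ connected to $0$ the coefficient of $\alpha_i$ in $\theta$ is at most $\langle\theta,\alpha_i^\vee\rangle$: in type $A_\ell$ with $\ell\ge2$ both are $1$, for $A_1$ they are $1$ and $2$, in type $C_\ell$ both are $2$. And $(e_i^R)^r$ sends a polynomial of weight $-\theta$ to one of weight $-\theta+r\alpha_i$, which is $0$ as soon as $r$ exceeds that coefficient.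

**Theorem 1.** Let $\ell\ge2$ and let $0\ne x\in V_\theta(0)=\mathfrak h$ be non-regular, with centralizer $\mathfrak l\supsetneq\mathfrak h$, $d=\dim\mathfrak l$. Then $x$ satisfies the hypothesis, and for all but finitely many values of $k$: $J'_\nu(\mathfrak g)_x$ has a nonzero component of spin $0$ (of dimension $\ge d-\ell$), and its spin-$1$ component has dimension $\ge\frac{d(d+1)}2-\frac{\ell(\ell+1)}2\ge2\ell+3>\ell$.

**Theorem 2.** Let $\mathfrak g$ be any simple Lie algebra ($\ell\ge1$) and $0\ne x\in V_\theta(0)=\mathfrak h$. For generic $\nu$ the space $J'_\nu(\mathfrak g)_x$ has a basis consisting of $\ell$ elements of each positive integral spin if and only if $x$ is regular.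

When $\ell\ge2$, non-regular $x\ne0$ exist, so the assertion is false for every $\mathfrak g$ of rank $\ge2$. For $\ell=1$ the space $M^*_\theta(0)$ is one-dimensional and its nonzero elements are regular, so the assertion is true for $\mathfrak{sl}_2$. In types $A_\ell$, $C_\ell$ Theorem 2 covers all $x$ allowed by the hypothesis; in the other types there may be $x\notin V_\theta(0)$ that satisfy it, and nothing is claimed about those.

## 3. Spins $0$ and $1$: the currents of the centralizer

Try spin $0$ by hand. For $a\in\mathfrak g$, moving $\Psi_x$ past $a_{-1}$ gives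
$$G_0a_{-1}|0\rangle=\mathrm{Res}_z\big(a_{-1}e^{z\partial}v_x-z^{-1}e^{z\partial}v_{[a,x]}\big)=v_{[x,a]} .$$
This has degree $0$, so it lies in $\partial W_\theta$ only if it vanishes. Thus $\int a(z)\,dz$ is conserved exactly when $a$ centralizes $x$. The assertion allows only $a\in\mathfrak h$, and this is where it breaks.

**Proof of Theorem 1.** As $\ell\ge2$, some $0\ne x\in\mathfrak h$ has $\alpha(x)=0$ for some root $\alpha$. Its centralizer $\mathfrak l$ contains $\mathfrak h\oplus\mathfrak g_\alpha\oplus\mathfrak g_{-\alpha}$, so $d\ge\ell+2$. The hypothesis holds by Section 2.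

**Step 1: every local integral built from currents of $\mathfrak l$ is conserved.** Let $P=p|0\rangle$ with $p$ a polynomial in the modes $a_{-n}$, $a\in\mathfrak l$, $n\ge1$. By (F2), $G_iP=pG_i|0\rangle$, and $G_i|0\rangle$ is a multiple of $e_i^R\cdot1=0$. Since $a\cdot x=[a,x]=0$ for $a\in\mathfrak l$, all modes of $a$ commute with $\Psi_x(z)$. So $G_0P=p\,\mathrm{Res}_z\,e^{z\partial}v_x=0$, there being no negative powers of $z$.

**Step 2: spin $0$.** We show that $\mathfrak l$ injects into $\overline W_0$. If $P\in\partial W_0$, then $P_{(0)}=0$ on $W_0$, since $(\partial Q)_{(0)}=0$. Let $k\ne0$. If $a_{-1}|0\rangle\in\partial W_0$, then for all $b,c\in\mathfrak g$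
$$0=b_1a_0c_{-1}|0\rangle=b_1[a,c]_{-1}|0\rangle=k(b,[a,c])|0\rangle,$$
so $[a,c]=0$ for all $c$ and $a=0$. The spin-$0$ part of $U(\mathfrak h)_{\mathrm{loc}}$ is the image of $\mathfrak h$. So the spin-$0$ part of $J'_\nu(\mathfrak g)_x$ has dimension $\ge d-\ell>0$, and a basis consisting of elements of positive spin is already impossible.

**Step 3: spin $1$.** We show that $S^2\mathfrak l$ injects into $\overline W_0$ for all but finitely many $k$. Let $P=\sum s_{ij}a^i_{-1}a^j_{-1}|0\rangle$ with $s$ symmetric and $(a^i)$ a basis of $\mathfrak l$, and put $s(b,c)=\sum s_{ij}(a^i,b)(a^j,c)$. From $P_{(0)}=\sum s_{ij}\sum_{m\ge0}(a^i_{-1-m}a^j_m+a^j_{-1-m}a^i_m)$ only $m=0,1$ contribute on $c_{-1}|0\rangle$: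
$$P_{(0)}c_{-1}|0\rangle=2\sum s_{ij}\,a^i_{-1}[a^j,c]_{-1}|0\rangle+2k\sum s_{ij}(a^j,c)\,a^i_{-2}|0\rangle .$$
If $P\in\partial W_0$ this vanishes. Apply $b_2$, using $b_2a^i_{-1}[a^j,c]_{-1}|0\rangle=k([b,a^i],[a^j,c])|0\rangle$ and $b_2a^i_{-2}|0\rangle=2k(b,a^i)|0\rangle$, and divide by $2k$:
$$\sum s_{ij}([b,a^i],[a^j,c])+2k\,s(b,c)=0\qquad\text{for all }b,c\in\mathfrak g .$$
The first sum is a fixed linear operator, independent of $k$, applied to the bilinear form $s$. So $s$ is an eigenvector of it with eigenvalue $-2k$ unless $s=0$, and for all but finitely many $k$ we get $s=0$. The spin-$1$ part of $U(\mathfrak h)_{\mathrm{loc}}$ is the image of $S^2\mathfrak h$, because $h_{-2}|0\rangle=\partial h_{-1}|0\rangle$. Hence the spin-$1$ part of $J'_\nu(\mathfrak g)_x$ has dimension at least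
$$\tfrac{d(d+1)-\ell(\ell+1)}2\ \ge\ \tfrac{(\ell+2)(\ell+3)-\ell(\ell+1)}2=2\ell+3>\ell. \qquad\square$$

**Example.** For $\mathfrak{sl}_3$ both nodes are connected to node $0$, so the hypothesis is empty. For $x$ a fundamental coweight, $\mathfrak l=\mathfrak{gl}_2$, $d=4$, and the spin-$1$ part of $J'_\nu(\mathfrak g)_x$ has dimension $\ge10-3=7$ instead of $2$.

Theorem 1 gives the "only if" half of Theorem 2; for $\ell=1$ that half is empty. **From now on $x\in\mathfrak h$ is regular**, and we prove "if".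

## 4. From Wakimoto modules to the affine vertex algebra

This section removes the free fields: the problem becomes one about $V=M(\mathbb C)$ and $M:=M(\mathfrak g)$.

**Lemma 4.1.** For $\nu\notin\mathbb Q$ and integral $\lambda$, the natural map $\mathrm{Ind}\,M^*_\lambda\to W_\lambda$ is an isomorphism.

**Proof.** The characters agree: the creation modes of $a_\alpha,a^*_\alpha,b_i$ in each degree $n\ge1$ have the same weights as $\mathfrak g\otimes t^{-n}$, and the degree-$0$ parts agree. So injectivity suffices. If the kernel is nonzero, its lowest-degree part has some degree $m\ge1$ and is killed by all $a_n$, $n>0$. It lies in category $\mathcal O$ for $\mathfrak g$, because the degree-$m$ part of $\mathrm{Ind}\,M^*_\lambda$ is a finite-dimensional module tensored with $M^*_\lambda$. So it contains a highest weight vector, of some integral weight $\mu$. Compute $L_0$ on it in two ways: $\frac\nu2(\mu,\mu+2\rho)=\frac\nu2(\lambda,\lambda+2\rho)+m$. As $m\ne0$ and the inner products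 are rational, $\nu$ would be rational. $\square$

By (F1), $\partial$ is injective on $W_\lambda$ for $\lambda\ne0$: the part of $\partial(Pv_\lambda)$ of highest degree in the letters $b$ is $\beta_\lambda$ times that of $P$. Since induction is exact, $M=\mathrm{Ind}\,V_\theta\subset W_\theta$. For $b\in\mathfrak g=V_\theta$ let $\Phi_b(z)=\Psi_b(z)|_V$. By (F1) it maps $V$ to $M((z))$.

**Proposition 4.2.** For $\nu\notin\mathbb Q$, $J_\nu(\mathfrak g)_x=\{\bar P\in V/\partial V:\ \mathrm{Res}_z\Phi_x(z)P\in\partial M\}$.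

**Proof.** Induce the complex (F3) with $\lambda=0$. By Lemma 4.1 we get an exact complex of $\hat{\mathfrak g}$-modules
$$0\to V\to W_0\xrightarrow{\ G\ }\bigoplus_iW_{-\alpha_i}\xrightarrow{\ \vartheta\ }\bigoplus_{l(w)=2}W_{w\cdot0}.$$
Here $G=(G_i)$ up to nonzero factors, because maps commuting with $\hat{\mathfrak g}$ are determined by the degree-$0$ part. All maps commute with $\partial=L_{-1}$.

**The common kernel of $\overline G_1,\dots,\overline G_\ell$ is $V/\partial V$.** If $GP=\partial Q$, then $\partial\vartheta Q=\vartheta GP=0$, so $\vartheta Q=0$ by injectivity of $\partial$. Hence $Q=GP'$ and $P-\partial P'\in\ker G=V$. Moreover $V/\partial V\to\overline W_0$ is injective: if $P\in V$ and $P=\partial Q$, then $\partial GQ=GP=0$, so $GQ=0$ and $Q\in V$.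

**The condition from $G_0$.** For $P\in V$ we have $G_0P=\mathrm{Res}_z\Phi_x(z)P\in M$. Suppose it equals $\partial Q$ with $Q\in W_\theta$. Induce (F3) with $\lambda=\theta$. The image of $Q$ in each $W_{s_i\cdot\theta}$ is killed by $\partial$, because $M$ maps to $0$. Now $s_i\cdot\theta=\theta-(\langle\theta,\alpha_i^\vee\rangle+1)\alpha_i\ne0$: this is clear for $\ell\ge2$, and it equals $-2\theta$ for $\ell=1$. So the image of $Q$ vanishes and $Q\in M$. $\square$

## 5. The form over $\mathbb C[[\nu]]$ and its classical limit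

**The lattices.** Let $O=\mathbb C[[\nu]]$, $K=\mathbb C((\nu))$, $a[n]=\nu a_n$. Since $\nu^2k=\nu(1-\nu h^\vee)$,
$$[a[m],b[n]]=\nu[a,b][m+n]+\nu(1-\nu h^\vee)m\,\delta_{m+n,0}(a,b). \tag{5.1}$$
For a finite-dimensional $\mathfrak g$-module $E$ let $\mathcal M(E)$ be the free $O$-module spanned by ordered monomials in the $a[-n]$, $n\ge1$, applied to $E$; put $\mathcal V=\mathcal M(\mathbb C)$. For $n\ge0$,
$$a_n\,b[-m]=b[-m]\,a_n+[a,b][n-m]+(1-\nu h^\vee)n\,\delta_{mn}(a,b),\qquad a_0e=a\cdot e,\quad a_{n}e=0\ (n>0). \tag{5.2}$$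
So the $a_n$ with $n\ge0$ preserve $\mathcal M(E)$, and $a[n]=\nu a_n$ is $0$ modulo $\nu$ for $n\ge0$. Also $\partial e=\sum_\mu J_\mu[-1]J^\mu e$ and $[\partial,a[-n]]=n\,a[-n-1]$, so $\partial$ preserves $\mathcal M(E)$. All these formulas are polynomial in $\nu$.

At $\nu=0$ the $a[-n]$ commute. Write $V_0=\mathcal V/\nu$; it is the polynomial algebra in $a^{(m)}:=m!\,a[-m-1]$, $a\in\mathfrak g$, of degree $m+1$. Then $\mathcal M(E)/\nu=V_0\otimes E$, and $\partial$ becomes $D=\partial+A$ with the *full* current $A=\sum_\mu J_\mu\otimes J^\mu\in V_0\otimes\mathfrak g$.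

**The operator $S$.** On $V$ the field $\Phi_b$ is characterized by
$$[a[n],\Phi_b(z)]=\nu z^n\Phi_{[a,b]}(z),\qquad\Phi_b(z)|0\rangle=e^{z\partial}v_b, \tag{5.3}$$
because $V$ is generated from $|0\rangle$. Explicitly,
$$\Phi_b(z)P=e^{z\partial}Y(P,-z)v_b. \tag{5.4}$$
To check (5.4), only the commutator is at issue. From $[\partial,a_n]=-na_{n-1}$ we get $a_ne^{z\partial}=e^{z\partial}\sum_j\binom njz^ja_{n-j}=e^{z\partial}\,\mathrm{Res}_u(u+z)^na(u)$, expanded in $|u|>|z|$. The Borcherds identity is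
$$Y(a_nP,-z)=\mathrm{Res}_u\big[(u+z)^n_{|u|>|z|}a(u)Y(P,-z)-(u+z)^n_{|u|<|z|}Y(P,-z)a(u)\big].$$
Subtracting, $a_n\big(e^{z\partial}Y(P,-z)v_b\big)-e^{z\partial}Y(a_nP,-z)v_b=e^{z\partial}Y(P,-z)\,\mathrm{Res}_u(u+z)^n_{|u|<|z|}a(u)v_b$. Since $a(u)v_b=u^{-1}a_0v_b+O(1)$, this is $z^ne^{z\partial}Y(P,-z)v_{[a,b]}$, as required.

Put $S=\nu^{-1}\mathrm{Res}_z\Phi_x(z):\mathcal V\to\mathcal M(\mathfrak g)$. It is defined over $O$: moving $\Phi_x$ to the right through a monomial with (5.3), the term without contractions has no negative powers of $z$, hence no residue, and every other term carries a factor $\nu$. It lowers degree by $1$. It commutes with $\partial$, as $[\partial,\Phi_x]=\partial_z\Phi_x$, and with all $h_n$, $h\in\mathfrak h$, as $[h,x]=0$. At $\nu=0$ only single contractions survive, so $S_0=S|_{\nu=0}$ is a derivation $V_0\to V_0\otimes\mathfrak g$. A factor $a[-n]$ contributes $-\mathrm{Res}_z\,z^{-n}e^{zD}[a,x]=D^{n-1}[x,a]/(n-1)!$, that is,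
$$S_0(a^{(m)})=D^m[x,a]. \tag{5.5}$$

**Generic $\nu$.** In degree $N$ (spin $N-1$) Proposition 4.2 gives
$$\dim J_\nu(\mathfrak g)_{x,N}=\dim\ker\big(V_N\oplus M_{N-2}\to M_{N-1},\,(P,Q)\mapsto SP-\partial Q\big)-\dim\ker\partial|_{M_{N-2}}-\mathrm{rk}\big(\partial|_{V_{N-1}}\big).$$
All matrices have finite size and entries polynomial in $\nu$. So for all but finitely many irrational $\nu$ this equals the dimension over $K$ of the degree-$N$ part of $\mathcal J=\{\bar P\in(\mathcal V/\partial\mathcal V)_K:SP\in\partial\mathcal M(\mathfrak g)_K\}$. The same holds for $U(\mathfrak h)_{\mathrm{loc}}$, the image of the polynomials in the $h[-n]$. Excluding finitely many $\nu$ for each $N$, and $\mathbb Q$, we exclude a countable set.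

**Splitting off the Heisenberg algebra.** For a weight $\lambda$ let $\mathcal K_\lambda(E)=\{u\in\mathcal M(E)_\lambda:h_nu=0\text{ for }h\in\mathfrak h,\ n>0\}$ and $\mathcal K(E)=\mathcal K_0(E)$. Let $g_1,\dots,g_\ell$ be an orthonormal basis of $\mathfrak h$, $y_{i,n}=g_i[-n]$ and $d_{i,n}=\frac{1}{(1-\nu h^\vee)n}(g_i)_n$. By (5.2), $[d_{i,n},y_{j,m}]=\delta_{ij}\delta_{nm}$, the $y$'s commute, the $d$'s commute, and the $d$'s are locally nilpotent; $1-\nu h^\vee$ is a unit in $O$. Hence $\Pi=\prod_{i,n}\sum_r\frac{(-y_{i,n})^r}{r!}d_{i,n}^r$ is a projector onto $\mathcal K_\lambda(E)$ defined over $O$, and $u=\sum_r\frac{y^r}{r!}\Pi(d^ru)$ (multi-indices). So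
$$\mathcal M(E)_\lambda=O[h[-n]]_{h\in\mathfrak h,\,n\ge1}\otimes\mathcal K_\lambda(E), \tag{5.6}$$
compatibly with reduction modulo $\nu$, and in each degree $\mathcal K_\lambda(E)$ is free of finite rank. Setting all jets $h^{(m)}$, $h\in\mathfrak h$, equal to $0$ maps $\mathcal K_\lambda(E)/\nu$ isomorphically onto $(\mathcal P\otimes E)_\lambda$, with $\mathcal P$ as in Section 1.

Since $S_0(h^{(m)})=D^m[x,h]=0$ and $\partial$ preserves the ideal of $\mathfrak h$-jets, $S_0$ and $D$ pass to the quotient: $S_0:\mathcal P\to\mathcal P\otimes\mathfrak g$ is the derivation (5.5), with $D=\partial+A$ and $A$ as in Section 1. Because $[h_n,\partial]=nh_{n-1}$, $\partial$ preserves $\mathcal K_0(E)$, and there it reduces to $D$. Both $S_0\partial-DS_0$ and $0$ are derivations agreeing on generators, so $S_0\partial=DS_0$ on $\mathcal P$. Comparing (5.5) with Lemma 1.2(b),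
$$(S_0P,b)=-\rho(bt)P\qquad(P\in\mathcal P,\ b\in\mathfrak g). \tag{5.7}$$
As $\mathfrak gt$ generates $\mathfrak n$, Lemma 1.3 gives $\ker(S_0|_{\mathcal P})=\mathcal P^{\mathfrak n}=\mathbb C$.

**Proposition 5.1.** In degrees $\ge1$, $\mathcal J=U(\mathfrak h)_{\mathrm{loc}}\oplus\mathcal J_{\mathrm{par}}$, where $\mathcal J_{\mathrm{par}}=\ker\big(\bar S:(\mathcal K(\mathbb C)/\partial)_K\to(\mathcal K(\mathfrak g)/\partial)_K\big)$.

**Proof.** Over $K$, (5.6) reads $\mathcal V_\lambda=\pi_\lambda\otimes\mathcal K_\lambda(\mathbb C)$, and similarly for $\mathcal M(\mathfrak g)$, with $\pi_\lambda$ a Fock module of level $k\ne0$. Let $T$ be the Heisenberg $L_{-1}$; it acts on $\pi_\lambda$ and satisfies $[T,h_n]=-nh_{n-1}$. So $\mathcal L=\partial-T$ commutes with all $h_n$ and acts on the second factor. $S$ commutes with all $h_n$, hence $S=1\otimes s$. It commutes with $\partial$ and $T$, hence $s\mathcal L=\mathcal Ls$.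

On $\pi_\lambda$, $T$ is the derivation $h[-n]\mapsto nh[-n-1]$ plus multiplication by a degree-one element proportional to the dual of $\lambda$. For $\lambda\ne0$ it is injective (look at the top polynomial degree), so $\pi_\lambda=K[T]\otimes B_\lambda$ with $B_\lambda$ a graded complement of $T\pi_\lambda$. For $\lambda=0$, $T$ kills $|0\rangle$ and is injective on polynomials without constant term, so $\pi_0=K|0\rangle\oplus K[T]\otimes B_0$. Sending $T^jb\otimes u$ to $b\otimes(-\mathcal L)^ju$ gives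
$$\mathcal V_\lambda/\partial\cong B_\lambda\otimes\mathcal K_\lambda(\mathbb C)\ (\lambda\ne0),\qquad\mathcal V_0/\partial\cong\mathcal K(\mathbb C)/\partial\ \oplus\ B_0\otimes\mathcal K(\mathbb C),$$
and likewise for $\mathcal M(\mathfrak g)$. The map induced by $S$ is $1\otimes s$, respectively $\bar s\oplus1\otimes s$. If $su=0$ with $u\in\mathcal K_\lambda(\mathbb C)$ homogeneous and not divisible by $\nu$, then $u$ modulo $\nu$ is a nonzero element of $\ker S_0=\mathbb C$. So $s$ is injective for $\lambda\ne0$ and has kernel $K|0\rangle$ for $\lambda=0$. Hence $\mathcal J=\mathcal J_{\mathrm{par}}\oplus B_0\otimes|0\rangle$, and $B_0\otimes|0\rangle$ is the image of $\pi_0\otimes|0\rangle$ in positive degrees, that is, $U(\mathfrak h)_{\mathrm{loc}}$. $\square$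

Thus the "if" half of Theorem 2 follows from
$$\dim_K(\mathcal J_{\mathrm{par}})_N=\ell\quad(N\ge2),\qquad\dim_K(\mathcal J_{\mathrm{par}})_1=0. \tag{5.8}$$

**Parity.** Let $\sigma$ be the Chevalley involution, $\sigma|_{\mathfrak h}=-1$. It acts on $\hat{\mathfrak g}$, $\mathcal V$, $\mathcal M(\mathfrak g)$, $\mathcal P$ and so on, with $\sigma\Phi_b\sigma^{-1}=\Phi_{\sigma b}$; as $\sigma x=-x$, $\sigma S=-S\sigma$. Put $\sigma'(bt^n)=(-1)^n\sigma(b)t^n$ on $\mathfrak g[t,t^{-1}]$, and $\sigma'=\sigma$ on $\mathcal V$ and $\mathcal P$. Identify $\mathfrak g\cong(\mathfrak gt)^*$ by $y\mapsto(bt\mapsto(y,b))$. Then $\sigma'$ on $(\mathfrak gt)^*$ becomes $-\sigma$ on $\mathfrak g$, so we put $\sigma'=-\sigma$ on $\mathcal M(\mathfrak g)$ and $\mathcal P\otimes\mathfrak g$. Now $S$ commutes with $\sigma'$. The *parity* of a $\sigma'$-eigenvector is its eigenvalue $\pm1$. For example $yt^s$ with $y\in\mathfrak h$ has parity $(-1)^{s+1}$. From (5.7), for all $b$,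
$$\sigma\rho(bt)\sigma^{-1}P=-\sigma(S_0\sigma^{-1}P,b)=\sigma(\sigma^{-1}S_0P,b)=(S_0P,\sigma b)=\rho(\sigma'(bt))P,$$
hence $\sigma\rho(\xi)\sigma^{-1}=\rho(\sigma'\xi)$ for all $\xi\in\mathfrak n$.

## 6. Cohomology of $t\mathfrak g[t]$ with coefficients in $\mathcal P$

Let $\mathfrak n^*$ be the graded dual and $C^j=\mathcal P\otimes\Lambda^j\mathfrak n^*$ with the Chevalley–Eilenberg differential: $(\delta P)(\xi)=\rho(\xi)P$, and for $\varphi\in C^1$, $(\delta\varphi)(\xi,\xi')=\rho(\xi)\varphi(\xi')-\rho(\xi')\varphi(\xi)-\varphi([\xi,\xi'])$. The *total degree* is the degree in $\mathcal P$ plus the $t$-degree, where $(\mathfrak gt^n)^*$ has $t$-degree $n$. By Lemma 1.2(a) and Section 5, $\delta$ preserves total degree and parity. Everything is $\mathfrak h$-equivariant, because $[h,x]=0$.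

**Lemma 6.1.** Let $\eta\in\mathrm{Der}\,\mathcal P$ and $\mathsf M\in\mathcal P\otimes\mathfrak g[t^{-1}]$ satisfy, for $\xi\in\mathfrak gt$,
$$(1)\ \ [\eta,\rho(\xi)]=\rho([\mathsf M,\xi]_+),\qquad(2)\ \ \rho(\xi)\mathsf M=[\mathsf M,\xi]_{\le0},$$
with $\rho$ extended $\mathcal P$-linearly. Then (1), (2) hold for all $\xi\in\mathfrak n$, and the derivation $\hat\eta$ of $\mathcal P\otimes\Lambda\mathfrak n^*$ with $\hat\eta|_{\mathcal P}=\eta$ and $(\hat\eta\varphi)(\xi)=-\varphi([\mathsf M,\xi]_+)$ for $\varphi\in\mathfrak n^*$ commutes with $\delta$.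

**Proof.** Suppose (1), (2) hold for $\xi$ and $\xi'$; we prove them for $[\xi,\xi']$. For (2),
$$\rho([\xi,\xi'])\mathsf M=\rho(\xi)[\mathsf M,\xi']_{\le0}-\rho(\xi')[\mathsf M,\xi]_{\le0}=[[\mathsf M,\xi]_{\le0},\xi']_{\le0}+[\xi,[\mathsf M,\xi']_{\le0}]_{\le0}.$$
Since $[[\mathsf M,\xi]_+,\xi']$ has only positive powers of $t$, the inner subscripts may be dropped, and the Jacobi identity gives $[\mathsf M,[\xi,\xi']]_{\le0}$.

For (1), note that for $\Xi\in\mathcal P\otimes\mathfrak n$ we have $[\rho(\Xi),\rho(\xi')]=\rho([\Xi,\xi']-\rho(\xi')\Xi)$. Hence $[\eta,\rho([\xi,\xi'])]=[\rho([\mathsf M,\xi]_+),\rho(\xi')]+[\rho(\xi),\rho([\mathsf M,\xi']_+)]$ is $\rho$ of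
$$[[\mathsf M,\xi]_+,\xi']-[\rho(\xi')\mathsf M,\xi]_++[\xi,[\mathsf M,\xi']_+]+[\rho(\xi)\mathsf M,\xi']_+=[\mathsf M,[\xi,\xi']]_+ . \tag{6.1}$$
The equality holds because, by (2), the first and fourth terms add up to $[[\mathsf M,\xi],\xi']_+$, and the second and third to $[\xi,[\mathsf M,\xi']]_+$. As $\mathfrak gt$ generates $\mathfrak n$, (1), (2) and (6.1) hold on all of $\mathfrak n$.

The cochain $\hat\eta\varphi$ is in $\mathcal P\otimes\mathfrak n^*$, as $\mathsf M$ involves finitely many powers of $t$. Now $[\hat\eta,\delta]$ is a derivation, so it is enough to check that it vanishes on $\mathcal P$ and $\mathfrak n^*$. On $\mathcal P$: $(\hat\eta\delta P)(\xi)=\eta\rho(\xi)P-\rho([\mathsf M,\xi]_+)P$ equals $\rho(\xi)\eta P$ by (1). For $\varphi\in\mathfrak n^*$: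
$$(\hat\eta\delta\varphi)(\xi,\xi')=\varphi\big([[\mathsf M,\xi]_+,\xi']+[\xi,[\mathsf M,\xi']_+]\big),$$
$$(\delta\hat\eta\varphi)(\xi,\xi')=-\varphi([\rho(\xi)\mathsf M,\xi']_+)+\varphi([\rho(\xi')\mathsf M,\xi]_+)+\varphi([\mathsf M,[\xi,\xi']]_+),$$
and these agree by (6.1). $\square$

**The chain map $\hat D$.** Take $\eta=\partial$ and $\mathsf M=A+x/t$. Condition (2) for $\xi=bt$ is $\rho(bt)A=[x,b]$. For (1), (5.7) and $S_0\partial=DS_0$ give
$$\rho(bt)\partial P=-(DS_0P,b)=\partial\rho(bt)P+(S_0P,[A,b])=\partial\rho(bt)P-\rho([A,b]t)P,$$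
that is, $[\partial,\rho(bt)]=\rho([A,b]t)=\rho([\mathsf M,bt]_+)$. The resulting chain map is called $\hat D$. It raises total degree by $1$. It preserves parity because $A$ is $\sigma$-invariant (it is a canonical element) and $\sigma'(x/t)=-\sigma(x)/t=x/t$. For $\omega\in C^1$ we have $(\hat D\omega)(bt)=\partial(\omega(bt))-\omega([A,b]t)$. So on restrictions to $\mathfrak gt$, that is, on $\mathcal P\otimes(\mathfrak gt)^*\cong\mathcal P\otimes\mathfrak g$, it is $D=\partial+\operatorname{ad}A$.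

**Lemma 6.2.** If $E$ is a finite-dimensional $\mathfrak g$-module with $E^{\mathfrak g}=0$, then $D=\partial+A$ is injective on $\mathcal P\otimes E$.

**Proof.** Let $DY=0$ with $Y\neq0$ homogeneous. The number of letters is preserved by $\partial$ and raised by $A$, so the component $Y_{\mathrm{low}}$ with the fewest letters satisfies $\partial Y_{\mathrm{low}}=0$ and is constant. So $Y$ has degree $0$, $Y=e\in E$, and $\sum_\alpha e_\alpha\otimes e^\alpha e=0$. All root vectors kill $e$, hence $e\in E^{\mathfrak g}=0$. $\square$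

**Lemma 6.3.** $H^j(C)\cong\Lambda^j(t\mathfrak h[t])^*$ compatibly with total degree, parity and $\mathfrak h$-weight. So $H^j(C)$ has $\mathfrak h$-weight $0$; in total degree $N$ it is purely of parity $(-1)^{N+j}$; and $\dim H^1(C)_N=\ell$ for $N\ge1$.

**Proof.** Put $\mathfrak a=t\mathfrak h[t]$ and $I=\mathbb C\otimes_{U(\mathfrak a)}U(\mathfrak n)=U(\mathfrak n)/\mathfrak aU(\mathfrak n)$, a right $U(\mathfrak n)$-module.

**Step 1: $\mathcal P\cong I^*$ (graded dual).** Let $ev_0:\mathcal P\to\mathbb C$ be evaluation at $A(z)=0$. For $\zeta=yt^s\in\mathfrak a$, at $A=0$ the solution is $\varepsilon^\zeta=\zeta$, because $[x,y]=0$, and $[x,\zeta_1]=0$. So $ev_0\circ\rho(\zeta)=0$. Hence $P\mapsto(u\mapsto ev_0(\rho(u)P))$ maps $\mathcal P$ to $I^*$, $\mathfrak n$-equivariantly. Its kernel is a graded submodule of $\ker ev_0$; a lowest-degree element of it is $\mathfrak n$-invariant, hence constant by Lemma 1.3, hence $0$. By PBW, $I$ has the graded dimension of the symmetric algebra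 of $t\mathfrak g_\perp[t]$, the same as $\mathcal P$. So the map is an isomorphism.

**Step 2: Shapiro's lemma.** $C^\bullet$ is the graded dual of the complex $I\otimes\Lambda^\bullet\mathfrak n$. The inclusion of Koszul resolutions $U(\mathfrak a)\otimes\Lambda^\bullet\mathfrak a\to U(\mathfrak n)\otimes\Lambda^\bullet\mathfrak n$ is a map of free $U(\mathfrak a)$-resolutions of $\mathbb C$. Applying $\mathbb C\otimes_{U(\mathfrak a)}$ gives a quasi-isomorphism $\Lambda^\bullet\mathfrak a\to I\otimes\Lambda^\bullet\mathfrak n$, and the differential on the left is $0$ as $\mathfrak a$ is abelian. Dually, $H^\bullet(C)\cong\Lambda^\bullet\mathfrak a^*$ by restriction to $\mathfrak a$ followed by $ev_0$; this respects degree, parity and weight.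

**Step 3: parity.** $yt^s$ has parity $(-1)^{s+1}$, so $\Lambda^j\mathfrak a^*$ in degree $N=\sum s_i$ has parity $\prod(-1)^{s_i+1}=(-1)^{N+j}$. $\square$

**The complex $F$.** In the question only $\mathfrak gt$ appears, so we discard the rest of the $1$-cochains. Let $\mathfrak n_{\ge2}=t^2\mathfrak g[t]$, $\mathcal N^1=\{\varphi\in C^1:\varphi|_{\mathfrak gt}=0\}=\mathcal P\otimes\mathfrak n_{\ge2}^*$, $\mathcal N^2=\delta\mathcal N^1$, and $\mathcal N^j=0$ otherwise. A $1$-cocycle vanishing on generators is $0$, so $\delta$ is injective on $\mathcal N^1$ and $\mathcal N$ is an acyclic subcomplex. It is stable under every $\hat\eta$ of Lemma 6.1, since $[\mathsf M,\mathfrak gt]_+\subset\mathcal P\otimes\mathfrak gt$. Let $F=C/\mathcal N$: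
$$F^0=\mathcal P,\quad F^1=\mathcal P\otimes\mathfrak g,\quad F^2=C^2/\delta\mathcal N^1,\quad F^j=C^j\ (j\ge3),\qquad H^\bullet(F)=H^\bullet(C).$$
On $F^0$, $\delta=-S_0$ by (5.7); on $F^1$, $\hat D=D$. Elements of $F^1$ of total degree $N$ have $\mathcal P$-degree $N-1$. Let $\mathcal Z=\ker(\delta:F^2\to F^3)$.

**Symbols.** Filter by $\mathcal P$-degree: $\mathrm{Fil}_m$ is the part of $\mathcal P$-degree $\le m$. As $\rho$ lowers degree, the leading part of $\delta$ is $1\otimes\delta_{\mathrm{triv}}$, where $\delta_{\mathrm{triv}}$ is the differential for trivial coefficients. Since $[\mathfrak n,\mathfrak n]=\mathfrak n_{\ge2}$, $\delta_{\mathrm{triv}}$ is injective on $\mathfrak n_{\ge2}^*$. So $\delta\varphi\in\mathrm{Fil}_m$ with $\varphi\in\mathcal N^1$ forces $\varphi\in\mathrm{Fil}_m$, and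
$$\mathrm{gr}_mF^2=\mathcal P_m\otimes E^2,\qquad E^2=\Lambda^2\mathfrak n^*/\delta_{\mathrm{triv}}(\mathfrak n_{\ge2}^*).$$
Because $\delta_{\mathrm{triv}}$ kills $(\mathfrak gt)^*$, $\ker(\delta_{\mathrm{triv}}:E^2\to\Lambda^3\mathfrak n^*)=H^2(\mathfrak n)$, which lives in $t$-degree $\mathsf a$ only. The leading part of $0\ne Z\in\mathcal Z_N$ is $\delta_{\mathrm{triv}}$-closed, so it lies in $\mathcal P_{N-\mathsf a}\otimes H^2(\mathfrak n)$. This defines an injective linear map
$$\mathrm{symb}:\mathcal Z_N\hookrightarrow\mathcal P_{N-\mathsf a}\otimes H^2(\mathfrak n),\qquad\mathrm{symb}(\hat DZ)=D\,\mathrm{symb}(Z). \tag{6.2}$$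
The second formula holds because $\partial$ and $A$ raise the $\mathcal P$-degree by $1$ and the $x/t$-term does not raise it.

**Example.** Let $\ell\ge2$, so $\mathsf a=2$, and let $R=a^{(0)}\otimes c\in F^1$ with $a\in\mathfrak g_\perp$, $c\in\mathfrak g$, of total degree $2$. Lift $R$ to the cochain $bt\mapsto a^{(0)}(c,b)$, zero on $\mathfrak n_{\ge2}$. Then $\mathrm{symb}(\delta R)\in X=X_2^*$ is the functional $d\wedge e\mapsto([a,x],d)(c,e)-([a,x],e)(c,d)$ on $X_2$.

**Lemma 6.4.** If $R\in F^1$ is homogeneous and $\mathrm{symb}(\delta R)\in D(\mathcal P\otimes H^2(\mathfrak n))$, then $\delta R\in\hat D\mathcal Z$.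

**Proof.** Let $R$ have total degree $N$, $Z=\delta R$, $m=N-\mathsf a$, and $\mathrm{symb}\,Z=D\kappa$ with $\kappa\in\mathcal P_{m-1}\otimes H^2(\mathfrak n)$. We construct inductively $\kappa_q\in F^2$, $q\ge1$, of total degree $N-1$, in $\mathrm{Fil}_{m-1}$, with degree-$(m-1)$ part $\kappa$ and $\delta\kappa_q\in\mathrm{Fil}_{m-1-q}$.

For $q=1$ any lift of $\kappa$ works, since $\delta_{\mathrm{triv}}\kappa=0$. Given $\kappa_q$, put $\Psi=Z-\hat D\kappa_q$. Its degree-$m$ part is $\mathrm{symb}\,Z-D\kappa=0$, so $\Psi\in\mathrm{Fil}_{m-1}$. Also $\delta\Psi=-\hat D\delta\kappa_q\in\mathrm{Fil}_{m-q}$. If the top degree $m_1\le m-1$ of $\Psi$ were $>m-q$, its top part would be $\delta_{\mathrm{triv}}$-closed of $t$-degree $N-m_1\ne\mathsf a$, hence $0$, a contradiction. So $\Psi\in\mathrm{Fil}_{m-q}$. Let $c\in\mathcal P_{m-1-q}\otimes\Lambda^3\mathfrak n^*$ be the degree-$(m-1-q)$ part of $\delta\kappa_q$. Then $\delta_{\mathrm{triv}}c=0$, as $\delta\delta\kappa_q=0$, and comparing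 degree-$(m-q)$ parts, $\delta_{\mathrm{triv}}\Psi_{m-q}=-Dc$. So $D[c]=0$ in $\mathcal P\otimes H^3(\mathfrak n)$. By (2.1) and Lemma 6.2, $[c]=0$, that is, $c=\delta_{\mathrm{triv}}e$ with $e\in\mathcal P_{m-1-q}\otimes E^2$. Subtract a lift of $e$ from $\kappa_q$ to get $\kappa_{q+1}$; the part of degree $m-1$ is unchanged.

For large $q$, $\delta\kappa_q\in\mathrm{Fil}_{m-1-q}=0$, so $\kappa_q\in\mathcal Z$. Then $\mathrm{symb}(\hat D\kappa_q)=D\kappa=\mathrm{symb}\,Z$, and $Z=\hat D\kappa_q$ by injectivity of the symbol. $\square$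

**Lemma 6.5.** If $R\in F^1$ has total degree $N$, parity $(-1)^N$, and $\delta R\in\hat D\mathcal Z$, then $R\in S_0F^0+DF^1$.

**Proof.** Write $\delta R=\hat DZ'$ with $Z'\in\mathcal Z_{N-1}$, of parity $(-1)^N$ after projecting. By Lemma 6.3, $H^2(F)_{N-1}$ has parity $(-1)^{N+1}$, so $Z'=\delta R'$ with $R'\in F^1$ of parity $(-1)^N$. Then $R-\hat DR'$ is a cocycle of total degree $N$ and parity $(-1)^N$, while $H^1(F)_N$ has parity $(-1)^{N+1}$. So $R-DR'=\delta P=-S_0P$. $\square$

**Lemma 6.6.** For $N\ge1$ the space $\{P\in\mathcal P_N:S_0P\in DF^1\}/\partial\mathcal P_{N-1}$ has dimension $\ell$ if $N\ge2$ and $0$ if $N=1$; it has $\mathfrak h$-weight $0$ and parity $(-1)^N$.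

**Proof.** Let $\delta P=DQ$ with $Q\in F^1_{N-1}$, unique by Lemma 6.2. Then $\hat D\delta Q=\delta\delta P=0$, so $D\,\mathrm{symb}(\delta Q)=0$. By Lemma 6.2 for $H^2(\mathfrak n)$, $\mathrm{symb}(\delta Q)=0$, so $\delta Q=0$. Map $P$ to $[Q]\in H^1(F)_{N-1}$.

This is well defined: $P=\partial P'$ gives $Q=\delta P'$. It is injective: if $Q=\delta P'$, then $\delta(P-\partial P')=0$, so $P-\partial P'\in\mathcal P^{\mathfrak n}=\mathbb C$ has degree $N\ge1$ and vanishes. It is surjective: a class in $H^1(F)_{N-1}$ is represented by a cocycle $Q$ of parity $(-1)^N$; then $\hat DQ$ is a cocycle of degree $N$ and parity $(-1)^N$, while $H^1(F)_N$ has parity $(-1)^{N+1}$, so $\hat DQ=\delta P$. The map respects parity and weight. By Lemma 6.3, $H^1(F)_{N-1}$ has dimension $\ell$ for $N\ge2$, weight $0$ and parity $(-1)^N$; and $H^1(F)_0=0$. $\square$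

Taking $\mathfrak h$-invariants is exact, so Lemmas 6.4–6.6 also hold with $\mathfrak h$-invariants throughout.

## 7. What semicontinuity gives, and where counting stops

For $N\ge2$ put $\mathcal A_N=(\mathcal K(\mathbb C)/\partial)_N$, $\mathcal B_N=(\mathcal K(\mathfrak g)/\partial)_{N-1}$, with $\bar S:\mathcal A_N\to\mathcal B_N$. If a map of free $O$-modules of finite rank is injective modulo $\nu$, its cokernel is free, and it reduces to the cokernel modulo $\nu$. Since $\partial$ is injective on $\mathcal P$ in positive degree and $D$ on $\mathcal P\otimes\mathfrak g$, the modules $\mathcal A_N,\mathcal B_N$ are free, with reductions $(\mathcal P^{\mathfrak h}/\partial)_N$ and $((\mathcal P\otimes\mathfrak g)^{\mathfrak h}/D)_{N-1}$ and reduced map $\bar S_0$ induced by $S_0$. By Lemma 6.6, $\ker\bar S_0$ has dimension $\ell$ and parity $(-1)^N$. The rank over $K$ is at least the rank modulo $\nu$, so $\dim_K(\mathcal J_{\mathrm{par}})_N\le\ell$, and only parity $(-1)^N$ contributes.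 For $N=1$, $\mathcal P_1^{\mathfrak h}=0$, so $(\mathcal J_{\mathrm{par}})_1=0$. Thus (5.8) is reduced to:
$$\text{for }N\ge2\text{ the kernel of }\bar S:\mathcal A_N\to\mathcal B_N\text{ has rank}\ge\ell. \tag{7.1}$$
This does not follow from the classical count: multiplication by $\nu$ on $O$ has a one-dimensional kernel modulo $\nu$ and none over $K$. A sensible first attempt is to use parity and count ranks. Take $\mathfrak{sl}_2$ with $x=h/2$ (rescaling $x$ rescales $S$), $A=ue+wf$, $\sigma e=-f$, $\sigma f=-e$. The variable $u$ is the root vector $f$ and $w$ is $e$, so $\sigma u=-w$, $\sigma w=-u$. Also $De=-wh$, $Df=uh$, $Dh=-2ue+2wf$.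

**$N=2$.** $(\mathcal P^{\mathfrak h}/\partial)_2$ is spanned by $uw$, of parity $+$. $(\mathcal P\otimes\mathfrak g)^{\mathfrak h}_1=\langle ue,wf\rangle$ modulo $Dh$ is spanned by $ue\equiv wf$, and $\sigma'(ue)=-\sigma(u)\sigma(e)=-wf$, so it has parity $-$.

**$N=3$.** $(\mathcal P^{\mathfrak h}/\partial)_3$ is spanned by $uw'$, and $\sigma(uw')=u'w\equiv-uw'$: parity $-$. $(\mathcal P\otimes\mathfrak g)^{\mathfrak h}_2=\langle uwh,u'e,w'f\rangle$ modulo $D(ue)=u'e-uwh$ and $D(wf)=w'f+uwh$ is spanned by $uwh$, of parity $+$.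

So for $N=2,3$ the parity $(-1)^N$ part of $\mathcal B_N$ is $0$, $\bar S$ vanishes on $\mathcal A_N$, and $\ker\bar S$ has rank $1$. This proves (7.1) for $\mathfrak{sl}_2$ and $N=2,3$.

**$N=7$.** Here counting gives nothing. Sort weight-zero monomials by their numbers of letters $u$ and $w$. Then $\dim\mathcal P_7^{\mathfrak h}=6+8+2=16$ and $\dim\mathcal P_6^{\mathfrak h}=5+5+1=11$, from contents $(1,1),(2,2),(3,3)$. So $\mathcal A_7$ has rank $5$. On weight-zero monomials $\sigma$ exchanges $u$ and $w$, so its trace is the number of symmetric monomials: $0$ in degree $7$, and $3$ in degree $6$ (namely $u''w''$, $uu'ww'$, $u^3w^3$). So the trace on $\mathcal A_7$ is $-3$, and its parity $-$ part has rank $4$. Next, the coefficients of $e$ in weight zero have contents $(1,0),(2,1),(3,2)$ and number $1+6+2=9$ in degree $6$ and $1+4+1=6$ in degree $5$; the same holds for $f$. The coefficients of $h$ number $11$ in degree $6$ and $4+2=6$ in degree $5$. So $\mathcal B_7$ has rank $29-18=11$.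 Since $\sigma'$ exchanges the $e$- and $f$-parts and $\sigma'(Ph)=\sigma(P)h$, the trace on $\mathcal B_7$ is $3-0=3$ ($\mathcal P_5^{\mathfrak h}$ has no symmetric monomials), and its parity $-$ part has rank $(11-3)/2=4$. So we have a map from rank $4$ to rank $4$ whose reduction has a one-dimensional kernel, and ranks alone do not decide whether the kernel survives.

One needs a reason why the image of $\bar S$ cannot grow. Suppose there is a further map $\mathcal B_N\to\Gamma$ of free $O$-modules that kills the image of $\bar S$ *over $O$*, and such that modulo $\nu$ the three-term complex is exact at $\mathcal B_N$. Then the rank of $\bar S$ cannot jump. The classical complex suggests the map: $\delta:F^1\to F^2$, or its symbol. For $\ell\ge2$ it can be quantized. For $\ell=1$ the space $X_2$ vanishes ($\Lambda^2\mathfrak{sl}_2\to\mathfrak{sl}_2$ is an isomorphism), and a different argument is needed.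

## 8. Rank at least two: a second operator annihilating $S$

Let $\ell\ge2$. Define $\pi:\Lambda^2\mathfrak g\to X=X_2^*$ by $\langle\pi(b\wedge c),d\wedge e\rangle=(b,d)(c,e)-(b,e)(c,d)$, put $\pi(b\otimes c)=\pi(b\wedge c)$, and let $\Omega=\sum_\mu J_\mu\otimes J^\mu$ act on $\mathfrak g\otimes\mathfrak g$. Then
$$\pi\circ\Omega=0. \tag{8.1}$$
Indeed $\sum_\mu([J_\mu,b],d)([J^\mu,c],e)=([b,d],[c,e])$, so $\pi\Omega(b\otimes c)$ pairs with $d\wedge e$ to $([b,d],[c,e])-([b,e],[c,d])=(b,[d,[c,e]]-[e,[c,d]])=(b,[c,[d,e]])=([b,c],[d,e])$ by the Jacobi identity, and this vanishes on $X_2$.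

**Lemma 8.1.** Let $\dim E<\infty$. A vector of $\mathcal M(E)_K$ of degree $m\ge1$ killed by all $a_n$, $n\ge1$, is $0$.

**Proof.** We may take $E$ simple. On the space of such vectors, a finite-dimensional $\mathfrak g$-module, $L_0=\frac\nu2\mathrm{Cas}$ has eigenvalues in $\nu\mathbb Q$. On the other hand $L_0=\frac\nu2\mathrm{Cas}_E+m$ there. So $m\in\nu\mathbb Q$, impossible in $K$ unless the space is $0$. $\square$

**Lemma 8.2.** There are $\mathcal Y_b(z):\mathcal M(\mathfrak g)\to\mathcal M(X)((z))$ over $O$, linear in $b\in\mathfrak g$, with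
$$[a[n],\mathcal Y_b(z)]=\nu z^n\mathcal Y_{[a,b]}(z)\ (n\in\mathbb Z),\qquad\mathcal Y_b(z)v_c=f(b,c;z)=\sum_{m\ge0}f_m(b\otimes c)z^m,\quad f_0=\pi,$$
$[\partial,\mathcal Y_b(z)]=\partial_z\mathcal Y_b(z)$, and $f(b,c;z)=-e^{z\partial}f(c,b;-z)$.

**Proof.** **Step 1: definition of $f_m$.** We impose $\partial_zf(\tau;z)=\frac\nu zf(\Omega\tau;z)+\sum_\mu\sum_{j\ge1}z^{j-1}J_\mu[-j]f((J^\mu\otimes1)\tau;z)$. The lowest coefficient is $0=\nu f_0(\Omega\tau)$, which is (8.1). For $m\ge1$ it says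
$$mf_m(\tau)-\nu f_m(\Omega\tau)=T_m(\tau):=\sum_\mu\sum_{j=1}^mJ_\mu[-j]\,f_{m-j}((J^\mu\otimes1)\tau). \tag{8.2}$$
As $m-\nu\Omega$ is invertible over $O$, this defines $f_m:\mathfrak g\otimes\mathfrak g\to\mathcal M(X)_m$. By induction $f_m$ is $\mathfrak g$-equivariant: $a_0f_m(\tau)=f_m((a\otimes1+1\otimes a)\tau)$.

**Step 2: claim.** $a_nf_m(\tau)=f_{m-n}((a\otimes1)\tau)$ for $n\ge1$, where $f_{<0}=0$. We write $a\tau$ for $(a\otimes1)\tau$ and use induction on $m$; $m=0$ is clear. Let first $n\le m$, and apply $a_n$ to $T_m(\tau)$ using (5.2).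

- The terms $J_\mu[-j]a_n$ give $\sum_{\mu}\sum_{j\le m-n}J_\mu[-j]f_{m-n-j}(aJ^\mu\tau)$. The terms $[a,J_\mu][n-j]$ with $j>n$ give, by invariance of $\sum J_\mu\otimes J^\mu$, $-\sum_\mu\sum_{j\le m-n}J_\mu[-j]f_{m-n-j}([a,J^\mu]\tau)$. Together they are $T_{m-n}(a\tau)$.
- The terms with $1\le j<n$ are $\nu\sum_\mu[a,J_\mu]_{n-j}f_{m-j}(J^\mu\tau)=\nu f_{m-n}(\sum_\mu[a,J_\mu]J^\mu\tau)$. Now $\sum_\mu[a,J_\mu]J^\mu=-\sum_\mu J_\mu[a,J^\mu]$, so it equals $\frac12\sum_\mu[[a,J_\mu],J^\mu]=h^\vee a$. The total is $(n-1)\nu h^\vee f_{m-n}(a\tau)$.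
- The term $j=n$ is $\nu\sum_\mu[a,J_\mu]_0f_{m-n}(J^\mu\tau)=\nu h^\vee f_{m-n}(a\tau)+\nu f_{m-n}([1\otimes a,\Omega]\tau)$.
- The central term is $(1-\nu h^\vee)n\,f_{m-n}(a\tau)$.

The terms with $h^\vee$ cancel. Use $[1\otimes a,\Omega]=-[a\otimes1,\Omega]$ and $T_{m-n}(a\tau)=(m-n)f_{m-n}(a\tau)-\nu f_{m-n}(\Omega a\tau)$ (for $m=n$ both sides are $0$, by (8.1)). The sum is
$$a_nT_m(\tau)=mf_{m-n}(a\tau)-\nu f_{m-n}(a\Omega\tau).$$
By (8.2), $y(\tau)=a_nf_m(\tau)-f_{m-n}(a\tau)$ satisfies $my(\tau)=\nu y(\Omega\tau)$, so $y=0$. If $n>m$, the terms $J_\mu[-j]a_n$ vanish by induction, the commutators are $\nu[a,J_\mu]_{n-j}f_{m-j}(J^\mu\tau)=0$ by induction (as $n-j>m-j$), and there is no central term. So $a_nT_m=0$ and again $a_nf_m=0$.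

**Step 3: extension to $\mathcal M(\mathfrak g)$.** On $\mathrm{Hom}(\mathfrak g,\mathcal M(X)_K((z)))$ let $a_n$ act by $(a_n\phi)(b)=a_n\phi(b)-z^n\phi([a,b])$; this is a $\hat{\mathfrak g}$-module of level $k$. By Steps 1 and 2, $c\mapsto(b\mapsto f(b,c;z))$ is equivariant for $\mathfrak g[t]$, where $t\mathfrak g[t]$ acts on $\mathfrak g$ by $0$. By Frobenius reciprocity it extends uniquely to $\mathrm{Ind}\,\mathfrak g$, which is the required $\mathcal Y$. It is defined over $O$, because $\mathcal Y_b(z)a[-n]u=a[-n]\mathcal Y_b(z)u-\nu z^{-n}\mathcal Y_{[a,b]}(z)u$.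

**Step 4: translation.** $\mathcal Y'_b=[\partial,\mathcal Y_b]-\partial_z\mathcal Y_b$ satisfies the same commutation relations: both terms produce the extra $nz^{n-1}\mathcal Y_{[a,b]}$, which cancels. From $\partial v_c=\sum_\mu J_\mu[-1]v_{[J^\mu,c]}$, the degree-$0$ part of $\mathcal Y'_bv_c$ is $\nu z^{-1}\pi(\Omega(b\otimes c))=0$. Suppose the parts of $\mathcal Y'_bv_c$ of degree $<m$ vanish for all $b,c$. Then the degree-$m$ part is killed by all $a_n$, $n\ge1$, and vanishes by Lemma 8.1. So $\mathcal Y'_bv_c=0$, and $\mathcal Y'=0$.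

**Step 5: skew symmetry.** Let $g(b,c;z)=-e^{z\partial}f(c,b;-z)$. For $n\ge1$ use $a_ne^{z\partial}=e^{z\partial}\sum_{j=0}^n\binom njz^ja_{n-j}$:
$$a_ng(b,c;z)=-e^{z\partial}\Big(\sum_{j=0}^n\binom njz^j(-z)^{n-j}f([a,c],b;-z)+z^nf(c,[a,b];-z)\Big)=z^ng([a,b],c;z).$$
So $g$ satisfies the same relations as $f$, with the same degree-$0$ part $-\pi(c\wedge b)=\pi(b\wedge c)$. By Lemma 8.1, degree by degree, $g=f$. $\square$

**Lemma 8.3.** $S^X:=\nu^{-1}\mathrm{Res}_z\mathcal Y_x(z):\mathcal M(\mathfrak g)\to\mathcal M(X)$ is defined over $O$, commutes with $\partial$, with all $h_n$, and with $\sigma'$ (where $\sigma'=\sigma$ on $\mathcal M(X)$), and $S^X\circ S=0$.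

**Proof.** Integrality: $f$ has no negative powers of $z$, and every contraction carries a factor $\nu$. Commutation with $\partial$ and $h_n$ is as for $S$. By uniqueness of the construction $\sigma\mathcal Y_b\sigma^{-1}=\mathcal Y_{\sigma b}$, so $S^X\sigma=-\sigma S^X$; as $\sigma'=-\sigma$ on $\mathcal M(\mathfrak g)$, $S^X\sigma'=\sigma'S^X$.

For the last claim we show $\mathcal Y_b(z)\Phi_c(w)=-\mathcal Y_c(w)\Phi_b(z)$ on $\mathcal V$. On the vacuum, translation gives
$$\mathcal Y_b(z)\Phi_c(w)|0\rangle=\mathcal Y_b(z)e^{w\partial}v_c=e^{w\partial}f(b,c;z-w),$$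
and $-\mathcal Y_c(w)\Phi_b(z)|0\rangle=-e^{z\partial}f(c,b;w-z)=e^{w\partial}f(b,c;z-w)$ by skew symmetry; these are power series in $z,w$. Moving $a[-n]$ through either product gives the same recursion (multiplication by $\nu z^{-n}$ with $b\mapsto[a,b]$, and by $\nu w^{-n}$ with $c\mapsto[a,c]$). So they agree on all of $\mathcal V$, with values in $\mathcal M(X)[[z,w]][z^{-1},w^{-1}]$. For $b=c=x$, taking $\mathrm{Res}_z\mathrm{Res}_w$ gives $S^XS=-S^XS$. $\square$

**Classical limit.** At $\nu=0$, (8.2) says $\partial_zf(b\otimes c;z)=\sum_\mu J_\mu(z)f([J^\mu,b]\otimes c;z)$ with $J_\mu(z)=e^{z\partial}J_\mu$. This is solved by $f(b\otimes c;z)=\pi(e^{zD}b\wedge c)$, because $\partial_z(e^{zD}b)=e^{zD}\sum_\mu J_\mu\otimes[J^\mu,b]=\sum_\mu J_\mu(z)\,e^{zD}[J^\mu,b]$. Collecting single contractions as for (5.5), $S_0^X(P\otimes c)=\pi(S_0(P)\wedge c)$, on $V_0\otimes\mathfrak g$ and then on $\mathcal P\otimes\mathfrak g$.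

On the other side let $R=P\otimes c\in F^1$ have total degree $N$. Lift it to the cochain $bt\mapsto P(c,b)$, zero on $\mathfrak n_{\ge2}$. The part of $\delta R$ of $\mathcal P$-degree $N-2$ is its restriction to $\Lambda^2(\mathfrak gt)$, so $\mathrm{symb}(\delta R)$ is the functional $d\wedge e\mapsto\rho(dt)P\,(c,e)-\rho(et)P\,(c,d)$ on $X_2$. By (5.7),
$$\mathrm{symb}(\delta R)=-S_0^X(R). \tag{8.3}$$

**Proof of (7.1) for $\ell\ge2$.** Let $N\ge2$, restrict to parity $(-1)^N$, and let $\Gamma=(\mathcal K(X)/\partial)_{N-2}$. It is free, because $X^{\mathfrak g}=0$ by (2.1) and (2.3), so $D$ is injective on $\mathcal P\otimes X$. By Lemma 8.3 we have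
$$\mathcal A_N\xrightarrow{\ \bar S\ }\mathcal B_N\xrightarrow{\ \bar S^X\ }\Gamma,\qquad\bar S^X\bar S=0 .$$
Modulo $\nu$ this is exact in the middle: if $S_0^XR\in D(\mathcal P\otimes X)$, then by (8.3) and Lemma 6.4 $\delta R\in\hat D\mathcal Z$, and by Lemma 6.5 $R\in S_0\mathcal P+D(\mathcal P\otimes\mathfrak g)$ (all with $\mathfrak h$-invariants). Hence
$$\mathrm{rk}\,\bar S+\mathrm{rk}\,\bar S^X\le\mathrm{rk}\,\mathcal B_N=\mathrm{rk}\,\bar S_0+\mathrm{rk}\,\bar S_0^X,$$
while $\mathrm{rk}\,\bar S\ge\mathrm{rk}\,\bar S_0$ and $\mathrm{rk}\,\bar S^X\ge\mathrm{rk}\,\bar S_0^X$. So $\mathrm{rk}\,\bar S=\mathrm{rk}\,\bar S_0$ and $\dim_K\ker\bar S=\dim\ker\bar S_0=\ell$. $\square$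

## 9. $\mathfrak{sl}_2$: the flow of the degree-three integral

Let $\ell=1$, with the notation of Section 7; there (7.1) was proved for $N=2,3$. Here $H^2(\mathfrak n)$ is the $5$-dimensional irreducible module, in $t$-degree $\mathsf a=3$. The idea is to use the integral of degree $3$, already constructed, as a flow. It commutes with $S$ and reverses parity, so it moves a hypothetical obstruction in degree $N$ to the parity in degree $N+2$ where $\bar S_0$ is injective.

**The integral $H$.** Since the parity $-$ part of $\mathcal B_3$ is $0$, there is $H\in\mathcal K(\mathbb C)_3$ with $\sigma H=-H$, $S(H)\in\partial\mathcal M(\mathfrak g)$ and image $-uw'$ in $\mathcal P$ modulo $\nu$ and $\partial\mathcal P$.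

**The flow.** Modulo $\nu$ the modes $a[n]$, $n\ge0$, act by $0$ on $\mathcal M(E)$, and $Y(P,z)$ is built from the series $\sum a[n]z^{-n-1}$ by derivatives and normally ordered products. So modulo $\nu$, $Y(P,z)$ is multiplication by $e^{z\partial}P$, and $P_{(n)}\equiv0$ for $n\ge0$, $P\in\mathcal V$. Hence $\eta_\nu:=\nu^{-1}H_{(0)}$ is defined over $O$ on all $\mathcal M(E)$. It raises degree by $2$ and commutes with $\partial$. It commutes with all $h_n$, since $[h_n,H_{(0)}]=\sum_{j\ge0}\binom nj(h_jH)_{(n-j)}$ and $h_jH=0$ for $j\ge0$. As $\sigma H=-H$, it anticommutes with $\sigma$. By (5.4), $S(H)\equiv\nu^{-1}\mathrm{Res}_zY(H,-z)v_x=-\nu^{-1}H_{(0)}v_x$ modulo $\partial\mathcal M(\mathfrak g)$. So $\eta_\nu v_x=\partial Q$ with $Q\in\mathcal M(\mathfrak g)$. Moreover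
$$\eta_\nu S=S\eta_\nu\quad\text{on }\mathcal V. \tag{9.1}$$
Indeed $[H_{(0)},Y(P,z)]=Y(H_{(0)}P,z)$, so by (5.4)
$$\eta_\nu SP-S\eta_\nu P=\nu^{-1}\mathrm{Res}_z\,e^{z\partial}Y(P,-z)\partial Q=\nu^{-1}\mathrm{Res}_z\,\partial_z\big(e^{z\partial}Y(P,-z)Q\big)=0,$$
where we used $\partial_z(Y(P,-z))=-[\partial,Y(P,-z)]$.

**Classical limit of the flow.** We compute $\eta=\eta_\nu|_{\nu=0}$. Since $H_{(0)}$ is a derivation of all products and commutes with $\partial$, $\eta$ is a derivation of $V_0$ commuting with $\partial$, and on $V_0\otimes E$ it satisfies $\eta(P\otimes e)=\eta(P)\otimes e+P\,\eta(e)$. Let $\frac{\delta H}{\delta b}=\sum_m(-\partial)^m\frac{\partial H}{\partial b^{(m)}}$ and $\delta_H=\sum_\mu\frac{\delta H}{\delta J_\mu}J_\mu\in V_0\otimes\mathfrak g$. We claim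
$$\eta(A)=D\delta_H,\qquad\eta(e)=\delta_He. \tag{9.2}$$

For the first, skew symmetry gives $\eta_\nu(a[-1]|0\rangle)=\sum_{j\ge0}(-1)^{j+1}\frac{\partial^j}{j!}a_jH$. By (5.2), at $\nu=0$, $a_j$ is the derivation with $a_jb^{(m)}=\frac{m!}{(m-j)!}[a,b]^{(m-j)}$ for $j\le m$, $a_{m+1}b^{(m)}=(m+1)!(a,b)$, and $a_jb^{(m)}=0$ for $j>m+1$. The identity $\sum_j\binom mj(-\partial)^j(y^{(m-j)}G)=y\,(-\partial)^mG$ (write $\partial=\partial_y+\partial_G$) turns the sum into
$$\eta(a)=-\sum_\mu[a,J_\mu]\frac{\delta H}{\delta J_\mu}+\partial\sum_\mu(a,J_\mu)\frac{\delta H}{\delta J_\mu}=(a,[A,\delta_H])+(a,\partial\delta_H)=(a,D\delta_H).$$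
For the second, in $\nu^{-1}H_{(0)}e$ modulo $\nu$ exactly one factor of each monomial of $H$ acts on $e$ through $a[0]e=\nu\,ae$; the others contribute their creation parts. A factor $a^{(m)}$ contributes $\mathrm{Res}_z\,\partial_z^m(z^{-1})\,e^{z\partial}\frac{\partial H}{\partial a^{(m)}}\otimes ae=(-\partial)^m\frac{\partial H}{\partial a^{(m)}}\otimes ae$. Parts of $H$ divisible by $\nu$ contribute $0$.

Because $h_jH=0$ for $j\ge0$, $\eta$ kills the $\mathfrak h$-jets, so it descends to $\mathcal P$ and $\mathcal P\otimes E$. Let $B\in\mathcal P\otimes\mathfrak g$ be the image of $\delta_H$. Then $\eta(A)=DB$ and $\eta$ acts on $\mathcal P\otimes E$ as $\eta+B$. With $w=e$ and $u=f$ as variables, $B_\perp=\frac{\delta(-uw')}{\delta w}e+\frac{\delta(-uw')}{\delta u}f=u'e-w'f$. The condition $(DB)_{\mathfrak h}=0$ for $B=u'e-w'f+g\,h$ reads $\partial g=uw'+u'w$, and $g$ has degree $2$, so $g=uw$. Therefore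
$$B=u'e-w'f+uw\,h,\quad[x,B]=A',\quad\eta(u)=u''-2u^2w,\quad\eta(w)=-w''+2uw^2. \tag{9.3}$$
From $\eta(A)=\partial B+[A,B]$ it also follows that $[\eta+B,\partial+A]=\eta(A)-\partial B-[A,B]=0$ on $\mathcal P\otimes E$.

**The flow on the complex.** We apply Lemma 6.1 to $\eta$ and $\mathsf M=B-A/t-x/t^2$. Condition (1): (9.1) at $\nu=0$ is $S_0\eta P=\eta(S_0P)+[B,S_0P]$; pair it with $b$ and use (5.7): $-\rho(bt)\eta P=-\eta\rho(bt)P-(S_0P,[B,b])=-\eta\rho(bt)P+\rho([B,b]t)P$. This is $[\eta,\rho(bt)]=\rho([B,b]t)=\rho([\mathsf M,bt]_+)$. Condition (2) amounts to $\rho(bt)A=[x,b]$, which is known, and $\rho(bt)B=-[A,b]$. For the latter, $[x,\rho(bt)B]=\rho(bt)A'=-[x,[A,b]]$ by (9.3) and Lemma 1.2(b), which settles the components in $\mathfrak g_\perp$. For the $h$-component with $b=\beta e+\gamma f+\kappa h$: $\rho(bt)(uw)=\beta w-\gamma u$, which is the $h$-coefficient of $-[A,b]$.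

So $\hat\eta$ acts on $C$ and $F$, commutes with $\delta$, raises total degree by $2$, and equals $\eta+\operatorname{ad}B$ on $F^1$. On $\mathcal Z$ we have $\mathrm{symb}(\hat\eta Z)=(\eta+B)\,\mathrm{symb}(Z)$, since the terms $A/t$ and $x/t^2$ raise the $\mathcal P$-degree by less than $2$.

**Lemma 9.1.** Let $E$ be the $5$-dimensional irreducible module, $m\ge1$, $\tau\in(\mathcal P_m\otimes E)^{\mathfrak h}$ and $(\eta+B)\tau\in D(\mathcal P\otimes E)$. Then $\tau\in D(\mathcal P\otimes E)$.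

**Proof.** Let $v_i$, $|i|\le2$, be weight vectors of $E$, $hv_i=2iv_i$. The *order* is the number of letters $u^{(\cdot)},w^{(\cdot)}$; order $\le$ degree. A monomial with $p$ letters $u$ and $q$ letters $w$ has *content* $(p,q)$; in a weight-zero element the coefficient of $v_i$ has contents with $p-q=i$. Split $\eta+B=\eta^{(0)}+\eta^{(1)}+\eta^{(2)}$ by the increase of order: $\eta^{(0)}$ is $u\mapsto u''$, $w\mapsto-w''$; $\eta^{(1)}$ is $v\mapsto(u'e-w'f)v$; $\eta^{(2)}$ consists of the cubic terms of (9.3) and $v\mapsto uw\,hv$. Represent elements of content $(p,q)$ by polynomials in $p_1,\dots,p_p;q_1,\dots,q_q$, symmetric in each group. Then $\partial$ is multiplication by $\mathsf s=\sum p_i+\sum q_j$ and $\eta^{(0)}$ is multiplication by $\mathsf E=\sum p_i^2-\sum q_j^2$.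

**Step 1: reduction to three contents.** Suppose $\tau\notin D(\mathcal P\otimes E)$. As $\eta+B$ commutes with $D$, we may change $\tau$ by $D(\mathcal P\otimes E)^{\mathfrak h}$. Choose it with lowest order $r$ maximal, $\tau=\tau_r+\tau_{r+1}+\cdots$. Then $\tau_r\notin\partial(\mathcal P\otimes E)$, since otherwise we could raise $r$. As $m\ge1$, $r\ge1$. Let $(\eta+B)\tau=D\kappa$ with $\kappa$ of degree $m+1>0$ and weight $0$. Since $\partial$ is injective in positive degree, $\kappa$ has lowest order $\ge r$ and $\eta^{(0)}\tau_r=\partial\kappa_r$, that is, $\mathsf E\,\tau_{(p,q)}=\mathsf s\,\kappa_{(p,q)}$ in each content. If $\mathsf E\notin(\mathsf s)$, then, $\mathsf s$ being prime, that component of $\tau_r$ is in $\operatorname{Im}\partial$ and may be removed. Now $\mathsf E\in(\mathsf s)$ only for contents $(1,0),(0,1),(1,1)$: for $(2,0)$, $\mathsf E\equiv2p_1^2$ modulo $\mathsf s$, similarly for $(0,2)$; and for $p+q\ge3$ a nondegenerate quadratic form of rank $p+q$ restricted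 to a hyperplane has rank $\ge p+q-2\ge1$. So $r=2$ or $r=1$.

**Step 2: $r=2$ is impossible.** Modulo $\partial$ we may take $\tau_2=\gamma\,uw^{(n)}v_0$, $n=m-2$, $\gamma\ne0$. Then $\kappa_2=\gamma(u'w^{(n)}-uw^{(n+1)})v_0$. In order $3$: $\eta^{(0)}\tau_3+\eta^{(1)}\tau_2=\partial\kappa_3+A\kappa_2$. The $v_1$-component, of content $(2,1)$, says that
$$\gamma\big[uw^{(n)}u'-u(u'w^{(n)}-uw^{(n+1)})\big]ev_0=\gamma\,u^2w^{(n+1)}\,ev_0$$
has its polynomial, a nonzero multiple of $q^{n+1}$, in the ideal $(\mathsf s,\mathsf E)$. Modulo $\mathsf s$, $q=-(p_1+p_2)$ and $\mathsf E=-2p_1p_2$; but $(p_1+p_2)^{n+1}\notin(p_1p_2)$. Since $ev_0\ne0$, this is a contradiction.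

**Step 3: $r=1$ is impossible.** Now $\tau_1$ is a combination of $u^{(m-1)}v_1$ and $w^{(m-1)}v_{-1}$, which are in $\operatorname{Im}\partial$ if $m\ge2$. So $m=1$ and $\tau=\alpha uv_1+\beta wv_{-1}$. Then $\kappa=\kappa_1+\kappa_2$, as order $\le$ degree $=2$, with $\kappa_1=\alpha u'v_1-\beta w'v_{-1}$. In order $2$,
$$\partial\kappa_2=\eta^{(1)}\tau-A\kappa_1=(uw)'(-\alpha fv_1+\beta ev_{-1}),\qquad\kappa_2=uw(-\alpha fv_1+\beta ev_{-1}).$$
In order $3$, $\eta^{(2)}\tau=\alpha(-2+2)u^2wv_1+\beta(2-2)uw^2v_{-1}=0$ must equal $A\kappa_2$. Since $-\alpha fv_1+\beta ev_{-1}\in\mathbb Cv_0$ and $Av_0\ne0$, it vanishes. The solutions $(\alpha,\beta)$ form a line, and it contains $Dv_0=u\,ev_0+w\,fv_0\ne0$, because $-fev_0+efv_0=hv_0=0$. So $\tau\in D(\mathcal P\otimes E)$, a contradiction. $\square$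

**Proof of (7.1) for $\ell=1$, $N\ge4$.** Work in parity $(-1)^N$, where $\ker\bar S_0$ is one-dimensional. Suppose $\bar S:\mathcal A_N\to\mathcal B_N$ is injective over $K$.

**Step 1: isolate the obstruction.** In Smith normal form all invariant factors of $\bar S$ are $1$ except one, $\nu^n$ with $n\ge1$. So there are $P\in\mathcal K(\mathbb C)_N$ and $R\in\mathcal K(\mathfrak g)_{N-1}$ of parity $(-1)^N$ with
$$SP=\nu^nR+\partial Q_1,\qquad R_0:=R|_{\nu=0}\notin S_0\mathcal P+D(\mathcal P\otimes\mathfrak g).$$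

**Step 2: apply the flow.** Let $T=\eta_\nu P\in\mathcal K(\mathbb C)_{N+2}$, of parity $(-1)^{N+1}$. By (9.1), $ST=\nu^n\eta_\nu R+\partial\eta_\nu Q_1$. In degree $N+2$, $\ker\bar S_0$ has parity $(-1)^N$, so $\bar S_0$ is injective on the part of $\mathcal A_{N+2}$ of parity $(-1)^{N+1}$. Since $\bar S\bar T\in\nu^n\mathcal B_{N+2}$ and $\mathcal B_{N+2}$ is free, dividing by $\nu$ repeatedly gives $T=\nu^nT'+\partial T''$, and then $\eta_\nu R\equiv ST'$ modulo $\partial$.

**Step 3: descend to symbols.** At $\nu=0$: $\hat\eta R_0=S_0T'_0+DQ_0$ in $F^1$. Apply $\delta$; as $\delta S_0=-\delta\delta=0$ on $F^0$, $\hat\eta\,\delta R_0=\hat D\,\delta Q_0$. Taking symbols, $\tau=\mathrm{symb}(\delta R_0)\in(\mathcal P_{N-3}\otimes H^2(\mathfrak n))^{\mathfrak h}$ satisfies $(\eta+B)\tau\in D(\mathcal P\otimes H^2(\mathfrak n))$. As $N-3\ge1$, Lemma 9.1 gives $\tau\in D(\mathcal P\otimes H^2(\mathfrak n))$. By Lemma 6.4, $\delta R_0\in\hat D\mathcal Z$, and by Lemma 6.5, $R_0\in S_0\mathcal P+D(\mathcal P\otimes\mathfrak g)$,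 contradicting Step 1. So $\ker\bar S$ has rank $1=\ell$. $\square$

**End of the proof of Theorem 2.** For regular $x$, (7.1) and the upper bound of Section 7 give (5.8). By Proposition 5.1 and the comparison of dimensions in Section 5, for generic $\nu$ the quotient $J_\nu(\mathfrak g)_x/U(\mathfrak h)_{\mathrm{loc}}$ has dimension $\ell$ in every spin $s=N-1\ge1$ and $0$ in spin $0$. For non-regular $x\ne0$ the statement fails by Theorem 1. $\blacksquare$
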